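
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}


\title{Matching elements to inverses in finite regular semigroups:\\
permutations and involutions}

\begin{abstract}
A permutation matching of a finite regular semigroup $S$ is a permutation of $S$ that sends every
element to one of its inverses. We show that if $S$ has a permutation matching, then it has one that is an
involution. In particular no $0$-rectangular band has a permutation matching but no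
involution matching, which answers a question of Higgins. We also show that matchings exist if and only if a
Hall-type inequality holds on each $\mathcal D$-class. The core of the proof is a
combinatorial statement about bipartite graphs, proved by laying arcs end to end on the circle
$\mathbb Z_m$.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $S$ be a finite regular semigroup. For $a\in S$ let
\[
V(a)=\{b\in S:\ aba=a,\ bab=b\}
\]
be the set of \emph{inverses} of $a$; regularity means that every $V(a)$ is nonempty. In a group $V(a)$ has
a single element and $a\mapsto a^{-1}$ is an involution. In general $V(a)$ may be large, and one can ask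
whether inverses can be chosen without repetition. A \emph{permutation matching} of $S$ is a bijection
$\phi:S\to S$ with $\phi(a)\in V(a)$ for all $a\in S$. Since $b\in V(a)$ if and only if $a\in V(b)$,
one can also ask for a symmetric choice: an \emph{involution matching} is a permutation
matching $\phi$ with $\phi^2=\mathrm{id}_S$. Does the existence of the first imply that of the second?

Consider the graph on $S$ in which $a$ and $b$ are joined when they are inverse to each other,
with a loop at $a$ when $a\in V(a)$. A permutation matching partitions $S$ into cycles of this graph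
(loops and single edges, traversed back and forth, count as cycles). An involution matching uses only loops
and single edges. A cycle of even length can be replaced by every second one of its edges. If an odd
cycle contains a vertex with a loop, use the loop there and pair off the remaining vertices along the
cycle. So only one obstruction is left: odd cycles of length at least $3$ with no loops on them. In
an arbitrary graph this obstruction is real, as a triangle shows. One might therefore expect
suitable semigroups to separate the two notions.

The natural place to look is the class of semigroups in which being inverse is purely combinatorial.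
A (finite) \emph{$0$-rectangular band} is a completely $0$-simple semigroup all of whose
$\mathcal H$-classes are trivial. Equivalently, up to isomorphism, there are finite nonempty sets $I$, $\Lambda$ and a
$\Lambda\times I$ matrix $P=(p_{\lambda i})$ over $\{0,1\}$, with no zero row and no zero column, such that
$S=(I\times\Lambda)\cup\{0\}$, where $0$ is a zero element and
\[
(i,\lambda)(j,\mu)=\begin{cases}(i,\mu)&\text{if }p_{\lambda j}=1,\\ 0&\text{otherwise.}\end{cases}
\]
Expanding $(i,\lambda)(j,\mu)(i,\lambda)$ and $(j,\mu)(i,\lambda)(j,\mu)$, we see that
\begin{equation}\label{eq:inverse}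
(j,\mu)\in V\bigl((i,\lambda)\bigr)\iff p_{\lambda j}=1\ \text{ and }\ p_{\mu i}=1 .
\end{equation}
In particular $(i,\lambda)\in V((i,\lambda))$ if and only if $p_{\lambda i}=1$, that is, if and only if $(i,\lambda)$ is
idempotent. Also $V(0)=\{0\}$.

\begin{example}\label{ex:triangle}
Loop-free triangles do occur. Let $I=\Lambda=\{1,2,3\}$ and $p_{\lambda i}=1$ exactly when $\lambda\ne i$.
The elements $(1,1),(2,2),(3,3)$ are not idempotent and are pairwise inverse. Hence
$(1,1)\mapsto(2,2)\mapsto(3,3)\mapsto(1,1)$, with $0$ and the six nonzero idempotents fixed, is a permutation matching, and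
the three elements of its $3$-cycle cannot be paired among themselves. An involution matching still
exists, but it must pair at least one of them with an idempotent. For instance, take
\[
(1,1)\leftrightarrow(3,2),\qquad (2,2)\leftrightarrow(1,3),\qquad (3,3)\leftrightarrow(2,1),
\]
with $(1,2)$, $(2,3)$, $(3,1)$ and $0$ fixed. So a permutation matching cannot in general be repaired cycle by
cycle; it has to be rebuilt.
\end{example}

Higgins \cite{Higgins} poses the question whether some $0$-rectangular band has a permutation matching but no
involution matching. The answer is no.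

\begin{theorem}\label{thm:A}
Every $0$-rectangular band that has a permutation matching has an involution matching.
\end{theorem}

The same is true for all finite regular semigroups, with a criterion. Let $D$ be a
$\mathcal D$-class of $S$ with $\mathcal R$-classes $R_i$ $(i\in I)$ and $\mathcal L$-classes
$L_\lambda$ $(\lambda\in\Lambda)$. Write $i\sim\lambda$ if $R_i\cap L_\lambda$ contains an idempotent, and for
$X\subseteq I$ put $N(X)=\{\lambda\in\Lambda:\ i\sim\lambda\text{ for some }i\in X\}$. (Green's
relations are recalled in Section~\ref{sec:regular}.)

\begin{theorem}\label{thm:B}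
For a finite regular semigroup $S$ the following are equivalent.
\begin{enumerate}
\item[\textup{(i)}] $S$ has a permutation matching.
\item[\textup{(ii)}] $S$ has an involution matching.
\item[\textup{(iii)}] $S$ has an involution matching $\psi$ such that $a\,\mathcal H\,b$ implies
$\psi(a)\,\mathcal H\,\psi(b)$.
\item[\textup{(iv)}] For every $\mathcal D$-class of $S$, in the notation above, and every $X\subseteq I$,
\[
\frac{|N(X)|}{|\Lambda|}\ \ge\ \frac{|X|}{|I|}.
\]
\end{enumerate}
\end{theorem}

In a $0$-rectangular band, the $\mathcal D$-class of nonzero elements has $\mathcal R$-classes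
$\{i\}\times\Lambda$ and $\mathcal L$-classes $I\times\{\lambda\}$, and $i\sim\lambda$ means $p_{\lambda i}=1$.
The class $\{0\}$ satisfies (iv) trivially. So a matching of either kind exists if and only if
$|I|\cdot|N(X)|\ge|\Lambda|\cdot|X|$ for all $X\subseteq I$.

\begin{example}\label{ex:none}
Condition (iv) can fail. Take the $0$-rectangular band with $I=\{1,2,3\}$, $\Lambda=\{a,b\}$, and $1\sim a$,
$2\sim a$, $3\sim b$ and no other relations. By \eqref{eq:inverse}, the inverses of the four elements $(i,\lambda)$ with
$i\in\{1,2\}$ all lie in $I\times\{a\}$, which has only three elements, so there is no permutation matching.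
In (iv) this is the case $X=\{1,2\}$, where $\frac12<\frac23$.
\end{example}

\textbf{Idea of the proof.} From a permutation matching of a $0$-rectangular band we keep only the number
$W_{i\mu}$ of elements of $\{i\}\times\Lambda$ that are sent to $I\times\{\mu\}$ (Section~\ref{sec:weights}). From
these numbers alone we build an involution. It is enough to decide to which row each element goes, provided that
as many elements go from row $i$ to row $j$ as from row $j$ to row $i$ (Section~\ref{sec:example}). To obtain
this symmetry we turn the $W_{i\mu}$ into lengths of arcs on the circle $\mathbb Z_m$, $m=|I|$, placed so that the number of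
elements going from row $i$ to row $j$ is $g(-y_i-y_j)$, for one function $g$ and suitable points
$y_i\in\mathbb Z_m$ (Section~\ref{sec:core}). For a general $S$ the same construction is applied to the
$\mathcal H$-classes of each $\mathcal D$-class (Section~\ref{sec:regular}).

\section{From matchings to weights}\label{sec:weights}

From now on $I$ and $\Lambda$ are finite nonempty sets, $m=|I|$, $n=|\Lambda|$, and $\sim$ is any relation between
$I$ and $\Lambda$, that is, a bipartite graph on $I\sqcup\Lambda$. We call $\{i\}\times\Lambda$ \emph{row} $i$
and $I\times\{\lambda\}$ \emph{column} $\lambda$ of $I\times\Lambda$. In view of \eqref{eq:inverse} we call a bijection $\psi$ of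
$I\times\Lambda$ onto itself \emph{admissible} if
\[
\psi(i,\lambda)=(j,\mu)\quad\text{implies}\quad j\sim\lambda\ \text{ and }\ i\sim\mu .
\]
For a $0$-rectangular band, with $i\sim\lambda$ meaning $p_{\lambda i}=1$, permutation matchings are exactly the
admissible bijections of $I\times\Lambda$ extended by $0\mapsto0$, because $V(0)=\{0\}$. Involution matchings correspond to
admissible involutions (maps with $\psi^2=\mathrm{id}$).

A \emph{balanced weighting} is a family of integers $W_{i\lambda}\ge0$ $(i\in I,\ \lambda\in\Lambda)$ with
\begin{equation}\label{eq:balanced}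
W_{i\lambda}>0\ \Rightarrow\ i\sim\lambda,\qquad
\sum_{\lambda\in\Lambda}W_{i\lambda}=n\ \ (i\in I),\qquad
\sum_{i\in I}W_{i\lambda}=m\ \ (\lambda\in\Lambda).
\end{equation}

\begin{lemma}\label{lem:perm-to-weight}
If $I\times\Lambda$ has an admissible bijection $\phi$, then there is a balanced weighting.
\end{lemma}

\begin{proof}
Let $W_{i\mu}=|\{\lambda\in\Lambda:\ \phi(i,\lambda)\in I\times\{\mu\}\}|$. If $W_{i\mu}>0$, then
$\phi(i,\lambda)=(j,\mu)$ for some $\lambda$ and $j$, so $i\sim\mu$. Summing over $\mu$ counts row $i$,
which has $n$ elements. Since $\phi$ is a bijection, $\sum_iW_{i\mu}=|\phi^{-1}(I\times\{\mu\})|=m$.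
\end{proof}

\begin{theorem}\label{thm:core}
If there is a balanced weighting, then $I\times\Lambda$ has an admissible involution.
\end{theorem}

Theorem~\ref{thm:core} is the heart of the paper. With it the question about $0$-rectangular bands is settled.

\begin{proof}[Proof of Theorem~\ref{thm:A}, given Theorem~\ref{thm:core}]
A permutation matching restricts to an admissible bijection of $I\times\Lambda$. Lemma~\ref{lem:perm-to-weight}
gives a balanced weighting, Theorem~\ref{thm:core} an admissible involution, and extending it by
$0\mapsto0$ gives an involution matching.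
\end{proof}

\section{Row maps and a small example}\label{sec:example}

To build an involution we first decide only to which row each element goes. Let $f_i(\lambda)$ be the row that is to
receive $(i,\lambda)$; admissibility requires $f_i(\lambda)\sim\lambda$. The following lemma says that, under this
condition, the columns can be filled in afterwards if and only if the
numbers of elements sent from row $i$ to row $j$ and from row $j$ to row $i$ agree.

\begin{lemma}\label{lem:rowmaps}
There is an admissible involution of $I\times\Lambda$ if and only if there are maps $f_i:\Lambda\to I$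
$(i\in I)$ such that, for all $i,j\in I$ and $\lambda\in\Lambda$,
\[
\textup{(a)}\ \ f_i(\lambda)\sim\lambda,\qquad\qquad
\textup{(b)}\ \ |f_i^{-1}(j)|=|f_j^{-1}(i)| .
\]
\end{lemma}

\begin{proof}
Given such maps, (b) lets us choose bijections $\beta_{ij}:f_i^{-1}(j)\to f_j^{-1}(i)$ with
$\beta_{ji}=\beta_{ij}^{-1}$ for $i\ne j$ and $\beta_{ii}=\mathrm{id}$. Define
\[
\psi(i,\lambda)=(j,\beta_{ij}(\lambda)),\qquad\text{where } j=f_i(\lambda).
\]
Put $\mu=\beta_{ij}(\lambda)$. By (a), $j=f_i(\lambda)\sim\lambda$. Since $\mu\in f_j^{-1}(i)$, we have
$f_j(\mu)=i$; hence $i\sim\mu$, again by (a), and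
$\psi(j,\mu)=(i,\beta_{ji}(\mu))=(i,\lambda)$. So $\psi$ is an admissible involution.

Conversely, let $\psi$ be an admissible involution and let $f_i(\lambda)$ be the first coordinate of
$\psi(i,\lambda)$. Then (a) is part of admissibility. If $\psi(i,\lambda)=(j,\mu)$, then
$\psi(j,\mu)=(i,\lambda)$, so $f_j(\mu)=i$. Thus $\psi$ maps $\{i\}\times f_i^{-1}(j)$ injectively into
$\{j\}\times f_j^{-1}(i)$, and (b) follows by exchanging $i$ and $j$.
\end{proof}

Only half of admissibility has to be arranged, namely (a); the other half comes from the symmetry (b). If
some $f:\Lambda\to I$ with $f(\lambda)\sim\lambda$ has all its fibers of the same size, we may take $f_i=f$ for all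
$i$. For $m=n$ such an $f$ is a perfect matching of the graph; the involution of
Example~\ref{ex:triangle} arises from the matching $f(\lambda)=\lambda-1$ (modulo $3$). Conversely, if $f_i=f$ for
all $i$, then (b) forces all fibers of $f$ to have the same size, so that $m$ divides $n$. When $m$ does not divide
$n$, the maps $f_i$ must therefore vary with $i$, and the problem is to coordinate them.

\begin{example}\label{ex:path}
Take $m=3$, $n=2$, where neither number divides the other. Let $I=\{1,2,3\}$, $\Lambda=\{a,b\}$, and let the graph be the path
\[
1\;-\;a\;-\;2\;-\;b\;-\;3 .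
\]
The only balanced weighting is $W_{1a}=2$, $W_{2a}=1$, $W_{2b}=1$, $W_{3b}=2$, with all other entries $0$.

We use the weights to produce three maps $\tau_0,\tau_1,\tau_2:\Lambda\to I$, indexed by
$\mathbb Z_3$: for each $\lambda$, the sequence $\tau_0(\lambda),\tau_1(\lambda),\tau_2(\lambda)$ is to contain $j$
exactly $W_{j\lambda}$ times. For instance,
\[
\begin{array}{c|ccc}
t & 0 & 1 & 2\\ \hline
\tau_t(a) & 1 & 1 & 2\\
\tau_t(b) & 2 & 3 & 3
\end{array}
\qquad\qquad
\begin{array}{c|ccc}
|\tau_t^{-1}(j)| & j=1 & j=2 & j=3\\ \hline
t=0 & 1 & 1 & 0\\
t=1 & 1 & 0 & 1\\
t=2 & 0 & 1 & 1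
\end{array}
\]
The left table was filled so that the times $t$ at which $j$ occurs form one interval on the circle
$\mathbb Z_3$: $\{0,1\}$ for $j=1$, $\{2,0\}$ for $j=2$ and $\{1,2\}$ for $j=3$. The starting points of these
intervals are $y_1=0$, $y_2=2$, $y_3=1$. In the right table each column is therefore the same function $g$, with
$g(0)=g(1)=1$ and $g(2)=0$, shifted around the circle:
\[
|\tau_t^{-1}(j)|=g(t-y_j).
\]
Now let row $i$ use the map at time $t=-y_i$, so $f_i=\tau_{-y_i}$. Then
\[
|f_i^{-1}(j)|=g(-y_i-y_j),
\]
which is symmetric in $i$ and $j$. Here $f_1=\tau_0$, $f_2=\tau_1$ and $f_3=\tau_2$, and the matrix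
$(|f_i^{-1}(j)|)$ is the symmetric matrix on the right. Lemma~\ref{lem:rowmaps} gives the involution
\[
(1,b)\leftrightarrow(2,a),\qquad(2,b)\leftrightarrow(3,a),\qquad (1,a)\text{ and }(3,b)\text{ fixed.}
\]
The minus sign matters. With $f_i=\tau_{y_i}$ we would get $f_1=\tau_0$ and $f_2=\tau_2$, so
$|f_1^{-1}(2)|=1$ but $|f_2^{-1}(1)|=0$.
\end{example}

\section{Proof of Theorem~\ref{thm:core}}\label{sec:core}

Suppose there is a balanced weighting $W$. Following Example~\ref{ex:path}, we want to place for each pair $i\lambda$
with $W_{i\lambda}>0$ an arc of length $W_{i\lambda}$ on the circle $\mathbb Z_m$, such that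
\begin{itemize}
\item the arcs belonging to a given $\lambda\in\Lambda$ partition the circle (so that at each time $t$ exactly one $i$ is assigned
to $\lambda$), and
\item the arcs belonging to a given $i\in I$, of total length $n$, are wound consecutively around the circle, from
some starting point $y_i$ (so that the number of $\lambda$ to which $i$ is assigned at time $t$ is a function of
$t-y_i$, the same function for all $i$).
\end{itemize}
Both demands say that arcs are laid end to end. Each arc is involved in two of them, one for $\lambda$
and one for $i$. On a tree these demands can be met one after another. A cycle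
may make them contradictory. For example, let $m=3$, $n=2$ and $W_{i\lambda}=1$ for all $i$ and $\lambda$. Suppose that at each
$i$ the arc $ib$ is to follow the arc $ia$, that at $a$ the order is to be $1,2,3$, and that at $b$ it is to be
$1,3,2$. Then arc $2a$ starts one step after $1a$, and arc $2b$ two steps after $1b$; but every
$ib$ starts one step after $ia$, a contradiction. So we first remove cycles.

\begin{lemma}\label{lem:forest}
If there is a balanced weighting, then there is a balanced weighting $W$ such that the graph $F$ on
$I\sqcup\Lambda$, whose edges are the pairs $i\lambda$ with $W_{i\lambda}>0$, is a forest.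
\end{lemma}

\begin{proof}
Choose a balanced weighting $W$ with the fewest positive entries. Suppose that $F$ has a cycle. Since $F$ is
bipartite, the number of its edges is even; let them be $e_1,\dots,e_{2q}$ in cyclic order. Let $\delta$ be the minimum of
$W_{e_1},W_{e_3},\dots,W_{e_{2q-1}}$. Subtract $\delta$ from $W$ on the odd-numbered edges and add $\delta$ on the even-numbered ones.
At each vertex of the cycle one edge gains $\delta$ and one loses it, so all sums in
\eqref{eq:balanced} are unchanged. The entries remain nonnegative integers, no new pair becomes positive, and at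
least one positive entry becomes $0$. This contradicts the choice of $W$.
\end{proof}

Fix $W$ and $F$ as in Lemma~\ref{lem:forest}. Since the sums in \eqref{eq:balanced} are positive, every vertex
of $F$ lies on at least one edge. At every vertex of $F$ fix a linear order of the edges at that vertex.

\begin{lemma}\label{lem:arcs}
One can choose $x_e\in\mathbb Z_m$ for every edge $e$ of $F$ so that at every vertex, if its edges
in order are $e_1,\dots,e_q$, then
\begin{equation}\label{eq:endtoend}
x_{e_{s+1}}=x_{e_s}+W_{e_s}\quad\text{in }\mathbb Z_m\qquad(1\le s<q).
\end{equation}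
\end{lemma}

\begin{proof}
At a single vertex, \eqref{eq:endtoend} determines all $x_{e_s}$ from any one of them, and that one may be
arbitrary. In each component of $F$, a tree, choose a root and process the vertices in breadth-first order. At the root
choose $x_{e_1}$ arbitrarily and define the others by \eqref{eq:endtoend}. When another vertex is processed, exactly
one of its edges, the one to its parent, already has a value, and \eqref{eq:endtoend} defines the others. Every edge
receives exactly one value, and \eqref{eq:endtoend} holds at every vertex.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:core}]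
With $x_e$ as in Lemma~\ref{lem:arcs}, let
\[
A_e=\{x_e,\,x_e+1,\,\dots,\,x_e+W_e-1\}\subseteq\mathbb Z_m
\]
for each edge $e$ of $F$. Since the column sums are $m$, we have $W_e\le m$, so these $W_e$ elements are distinct.

\emph{At $\lambda\in\Lambda$.} By \eqref{eq:endtoend} the arcs $A_e$ of the edges $e$ at $\lambda$ are laid end to end,
and their total length is $m$. So they partition $\mathbb Z_m$. Hence for each $t\in\mathbb Z_m$ there is a unique
$i\in I$ such that $i\lambda$ is an edge of $F$ and $t\in A_{i\lambda}$. Put $\tau_t(\lambda)=i$. Then
$\tau_t(\lambda)\sim\lambda$.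

\emph{At $i\in I$.} Let $y_i=x_e$, where $e$ is the first edge at $i$. By \eqref{eq:endtoend} the arcs at $i$ are laid end to end,
starting at $y_i$, and their total length is $n$. So their union, as a multiset, is the multiset
$\{y_i+k:\ 0\le k\le n-1\}$ in $\mathbb Z_m$. The multiplicity of $t$ in it is $g(t-y_i)$, where
\[
g(u)=|\{k:\ 0\le k\le n-1,\ k\equiv u\ (\mathrm{mod}\ m)\}|\qquad(u\in\mathbb Z_m).
\]
On the other hand, as the elements of a single arc are distinct, this multiplicity is the number of arcs at $i$
that contain $t$. Therefore
\begin{equation}\label{eq:shift}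
|\tau_t^{-1}(i)|=|\{\lambda:\ i\lambda\text{ is an edge of }F,\ t\in A_{i\lambda}\}|=g(t-y_i)\qquad(i\in I,\ t\in\mathbb Z_m).
\end{equation}
The important point is that $g$ does not depend on $i$. This is where we use that all row sums are equal.

\emph{Choice of the row maps.} Put $f_i=\tau_{-y_i}$ for $i\in I$. (The $y_i$ need not be distinct, and the
same $\tau_t$ may be used for several $i$.) Then $f_i(\lambda)\sim\lambda$ for all $\lambda$, and by
\eqref{eq:shift}, applied to $j$ in place of $i$ with $t=-y_i$,
\[
|f_i^{-1}(j)|=g(-y_i-y_j)=|f_j^{-1}(i)| .
\]
So (a) and (b) of Lemma~\ref{lem:rowmaps} hold, and there is an admissible involution.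
\end{proof}

\section{Finite regular semigroups}\label{sec:regular}

We recall what is needed. Write $S^1$ for $S$ with an identity adjoined if necessary. Green's relations on
$S$ are defined by
\[
a\,\mathcal R\,b\iff aS^1=bS^1,\qquad a\,\mathcal L\,b\iff S^1a=S^1b,\qquad
\mathcal H=\mathcal R\cap\mathcal L,\qquad \mathcal D=\mathcal R\circ\mathcal L=\mathcal L\circ\mathcal R .
\]
Write $R_a$, $L_a$, $D_a$ for the classes of $a$. If $e$ is idempotent, then $ea=a$ for all
$a\in R_e$ and $ae=a$ for all $a\in L_e$. In particular an $\mathcal H$-class contains at most one
idempotent: if $e\,\mathcal H\,f$ are idempotents, then $e=fe=f$.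

Let $D$ be a $\mathcal D$-class with $\mathcal R$-classes $R_i$ $(i\in I)$ and $\mathcal L$-classes
$L_\lambda$ $(\lambda\in\Lambda)$, let $m=|I|$, $n=|\Lambda|$, $H_{i\lambda}=R_i\cap L_\lambda$, and recall that
$i\sim\lambda$ means that $H_{i\lambda}$ contains an idempotent. The following facts are standard (Green;
Miller--Clifford); see \cite[Thms 2.3, 2.17, 2.18]{CP} or \cite[Ch.~2]{Howie}.
\begin{enumerate}
\item[(F1)] All $H_{i\lambda}$ are nonempty and have the same cardinality $h$.
\item[(F2)] If $b\in V(a)$, then $b\in D_a$, $ab$ is an idempotent in $R_a\cap L_b$, and $ba$ is an idempotent in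
$R_b\cap L_a$.
\item[(F3)] If $a\in H_{i\lambda}$, $i\sim\mu$ and $j\sim\lambda$, then $H_{j\mu}$ contains exactly one
inverse of $a$.
\end{enumerate}
The last two have short proofs. For (F2), $ab$ is idempotent since $abab=ab$. From $aba=a$ we get
$ab\,\mathcal R\,a$, and from $bab=b$ we get $ab\,\mathcal L\,b$, so $a\,\mathcal D\,b$; exchange $a$ and $b$ for the
statement on $ba$. For (F3), let $e\in H_{i\mu}$ and $f\in H_{j\lambda}$ be the idempotents. Since
$e\,\mathcal R\,a$ and $f\,\mathcal L\,a$, we have $ea=a=af$, and there
are $x,y\in S^1$ with $e=ax$ and $f=ya$. Let $b=fxe$. Then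
\[
ab=afxe=axe=e,\qquad ba=fxea=fxa=yaxa=yea=ya=f,
\]
so $aba=ea=a$ and $bab=fb=b$. Thus $b\in V(a)$, and (F2) gives $b\in R_f\cap L_e=H_{j\mu}$.
If $b'\in H_{j\mu}$ is any inverse of $a$, then by (F2) the products $ab,ab'$ are idempotents in $H_{i\mu}$ and $ba,b'a$ are idempotents in
$H_{j\lambda}$; so $ab=ab'$ and $ba=b'a$, and $b=bab=b'ab=b'ab'=b'$.

By (F2) and (F3), $a\in H_{i\lambda}$ has an inverse in $H_{j\mu}$ if and only if $j\sim\lambda$ and $i\sim\mu$. So
on the level of $\mathcal H$-classes the situation is that of Section~\ref{sec:weights}. There is one difference. A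
permutation matching of $S$ does not give integer weights with the right sums directly: counting elements gives sums
$hn$ and $hm$, and division by $h$ may destroy integrality. We therefore pass through (iv) and let Hall's theorem
supply integers.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implications (iii)$\Rightarrow$(ii)$\Rightarrow$(i) are trivial.

(i)$\Rightarrow$(iv). Let $\phi$ be a permutation matching and $D$ a $\mathcal D$-class. By (F2),
$\phi(D)\subseteq D$, and since $D$ is finite, $\phi$ permutes $D$. Let
$U_{i\mu}=|\{a\in R_i:\ \phi(a)\in L_\mu\}|$. If $U_{i\mu}>0$, then for such an $a$ the element $a\phi(a)$ is an idempotent in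
$R_i\cap L_\mu$ by (F2), so $i\sim\mu$. By (F1), and because $\phi$ permutes $D$,
\[
\sum_{\mu\in\Lambda}U_{i\mu}=|R_i|=hn,\qquad \sum_{i\in I}U_{i\mu}=|\phi^{-1}(L_\mu)|=|L_\mu|=hm .
\]
Hence for $X\subseteq I$
\[
hn|X|=\sum_{i\in X}\ \sum_{\mu\in N(X)}U_{i\mu}\ \le\ \sum_{\mu\in N(X)}\ \sum_{i\in I}U_{i\mu}=hm|N(X)|.
\]
Dividing by $hmn$ gives (iv).

(iv)$\Rightarrow$(iii). Fix a $\mathcal D$-class $D$. Form a bipartite graph with $n$ copies of each $i\in I$ on one side
and $m$ copies of each $\lambda\in\Lambda$ on the other, a copy of $i$ being adjacent to a copy of $\lambda$ if and only if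
$i\sim\lambda$. Both sides have $mn$ vertices. Let $Y$ be a set of vertices on the $I$-side, and let $X\subseteq I$
be the set of those $i$ that have a copy in $Y$. The neighbors of $Y$ are all the copies of elements of $N(X)$, and by (iv)
\[
|Y|\le n|X|\le m|N(X)| .
\]
So every $Y$ has at least $|Y|$ neighbors. By Hall's theorem some matching covers the $I$-side; as both
sides have the same size, it is perfect. Let $W_{i\lambda}$ be the number of its edges that join a copy of $i$ to
a copy of $\lambda$. Then $W$ is a balanced weighting, and Theorem~\ref{thm:core} gives an admissible involution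
$\psi_D$ of $I\times\Lambda$.

Let $a\in H_{i\lambda}$ and $\psi_D(i,\lambda)=(j,\mu)$. Then $j\sim\lambda$ and $i\sim\mu$, so by (F3) there is
a unique inverse of $a$ in $H_{j\mu}$; call it $\psi(a)$. Since $\psi_D(j,\mu)=(i,\lambda)$,
$\psi(\psi(a))$ is the unique inverse of $\psi(a)$ in $H_{i\lambda}$. But $a\in H_{i\lambda}$ is an inverse of
$\psi(a)$, so $\psi(\psi(a))=a$. Doing this on every $\mathcal D$-class gives an involution matching of $S$. It maps
$H_{i\lambda}$ into $H_{j\mu}$, so $a\,\mathcal H\,b$ implies $\psi(a)\,\mathcal H\,\psi(b)$.
\end{proof}

\begin{remark}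
For $Y\subseteq S$ let $V(Y)=\bigcup_{a\in Y}V(a)$. By Hall's theorem, a permutation matching exists if and only if
$|V(Y)|\ge|Y|$ for every $Y\subseteq S$. Condition (iv) is this inequality for those $Y$ only that are
unions of $\mathcal R$-classes inside one $\mathcal D$-class. Indeed, for $Y=\bigcup_{i\in X}R_i$ we have
$|Y|=hn|X|$, and we claim that
\[
V(Y)=\bigcup_{\mu\in N(X)}L_\mu,\qquad\text{so that}\qquad |V(Y)|=hm|N(X)| .
\]
The inclusion $\subseteq$ follows from (F2): if $a\in R_i$ with $i\in X$ and $b\in V(a)$, then $b\in D$, say
$b\in L_\mu$, and $ab$ is an idempotent in $H_{i\mu}$, so $\mu\in N(X)$. Conversely, let $b\in H_{j\mu}$ with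
$\mu\in N(X)$. Choose $i\in X$ with
$i\sim\mu$. Since $b$ has an inverse, (F2) gives an idempotent in $R_j$, so there is $\lambda$ with
$j\sim\lambda$. By (F3), applied to $b\in H_{j\mu}$ with $j\sim\lambda$ and $i\sim\mu$, $b$ has an
inverse in $H_{i\lambda}\subseteq Y$; so $b\in V(Y)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CP} Clifford and Preston, \emph{The Algebraic Theory of Semigroups} I.

\bibitem{Higgins} Peter M. Higgins, ``Finite regular semigroups with permutations that map elements to
inverses'', arXiv:2309.14170 (2023).

\bibitem{Howie} Howie, \emph{Fundamentals of Semigroup Theory}.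

\end{thebibliography}

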